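# Forcing a long blue path with bounded waste: ordered online Ramsey numbers $r_o(S_k,P_n)$

## Nested matchings and the game on ordered graphs

An **ordered graph** is a graph with a linear ordering on its vertices. Subgraphs inherit the ordering, and a copy of an ordered graph must respect it. The **ordered path** $P_n$ has vertices $v_1<\dots<v_n$ and edges $v_iv_{i+1}$ for $1\le i\le n-1$; in other words, it always moves to the right. With edges listed on $1<2<3$, the graph $\{12,23\}$ is $P_3$, but $\{12,13\}$ is not, although both are paths as unordered graphs.

The **online ordered Ramsey game** for $(G,H)$ is played on an infinite linearly ordered vertex set. On each turn Builder draws an edge between two vertices not yet joined, and Painter colors it red or blue. The game ends when there is a red copy of $G$ or a blue copy of $H$. Builder wants few turns, Painter wants many, and $r_o(G,H)$ is the number of turns under optimal play. Here $H=P_n$ always.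

Two cases can be settled by hand. If $G$ is a single edge, Painter may never use red without ending the game, so Builder draws $P_n$ and $r_o(G,P_n)=n-1$. If $n=2$ and $G$ has at least one edge, the first blue edge ends the game, so Builder draws $G$, Painter answers red throughout, and $r_o(G,P_2)=e(G)$. For $n=1$ a single vertex is a blue $P_1$, and the game is over before the first turn.

Builder needs at least $n-1$ turns if Painter never completes a red $G$. We ask for which $G$ Builder can finish in $n+O(1)$ turns, with a constant depending on $G$ only. So all but boundedly many of his edges must end up on the blue path.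

**The vertex set.** We describe Builder's strategies on $\mathbb Q$. This loses nothing: a strategy that lasts at most $T$ turns uses, over all possible answers of Painter, only finitely many vertices, and a finite subset of $\mathbb Q$ embeds order-preservingly into any infinite linear order. "Interval" means a nonempty open interval of $\mathbb Q$, with endpoints possibly $\pm\infty$. A vertex is *new* if no edge drawn so far meets it. Only finitely many vertices have been used at any time, so every interval contains as many new vertices as we like. We write $A<B$ if every element of $A$ precedes every element of $B$. "Builder draws $e$" means that he draws it unless it is already there, in which case its existing color is used.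

**Waste and cost.** Builder keeps a *current blue path* $Q$, an ordered path, possibly empty. If $t$ edges have been drawn so far, the *waste* is $t-|V(Q)|$. It changes as follows.

* An edge from the last vertex of $Q$ to a later new vertex is drawn, is blue, and is appended to $Q$ (an *immediate extension*): the waste does not change.
* An edge is drawn and $Q$ stays the same: the waste rises by $1$.
* Vertices are deleted from the end of $Q$, and/or blue pieces that already exist are appended: the waste rises by at most the number of deleted vertices.

The *cost* of a part of a strategy is the number of edges drawn in it that are not immediate extensions, plus the number of vertices deleted from $Q$. Hence, at every moment,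
$$\text{waste}\ \le\ \text{initial waste}+\text{cost so far}.\tag{1}$$
For example, a blue path on $5$ vertices made with $4$ edges has waste $-1$; after a red edge is drawn from its end the waste is $0$, and after the end vertex is deleted it is $1$, so the cost was $2$.

While the game runs there is no blue $P_n$, so $|V(Q)|\le n-1$. If a strategy keeps the waste at most $w$ and is certain to end the game, then at most $n-1+w$ edges have been drawn while the game still runs, and with the final edge
$$\text{the game lasts at most } n+w \text{ turns}.\tag{2}$$
The game stops as soon as a red $G$ or a blue $P_n$ exists; every sentence "Builder can reach…" below means "or the game stops first".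

**The easy case.** Let $N_m$ be the matching with vertices $a_1<\dots<a_m<b_m<\dots<b_1$ and edges $a_ib_i$: all edges are nested.

**Proposition A.** For all $m\ge 1$ and $n\ge1$, $r_o(N_m,P_n)\le n+m^2(m+1)$.

**Proof.** Let $n\ge2$. Builder starts with $Q$ a single vertex, so the waste is $-1$, and plays rounds $d=1,\dots,m$. Round $d$ starts with a nonempty $Q$ whose last vertex lies in an interval $I_d$, where $I_1=\mathbb Q$.

*Extend.* Builder draws edges from the last vertex of $Q$ to later new vertices of $I_d$, appending every blue one, until an edge is red. This must happen while the game runs, because $|V(Q)|\le n-1$. Call the red edge $P_dy_d$, with $P_d<y_d$ in $I_d$ and $P_d$ the last vertex of $Q$. Put $I_{d+1}=(P_d,y_d)$.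

*Enter, if $d<m$.* Builder has to bring the end of the path into $I_{d+1}$. If $Q$ has fewer than $m$ vertices, he deletes all of them and restarts with a single new vertex in $I_{d+1}$. Otherwise let $p_1<\dots<p_m=P_d$ be the last $m$ vertices of $Q$. He chooses new vertices $s_1<\dots<s_m$ in $I_{d+1}$ and draws the edges $p_is_j$ until one is blue. If all $m^2$ of them were red, the edges $p_is_{m+1-i}$ would form a red $N_m$. So some $p_is_j$ is blue; he deletes the at most $m-1$ vertices after $p_i$ and appends $s_j$.

After round $m$ we have $P_1<\dots<P_m<y_m<\dots<y_1$ with all $P_dy_d$ red, a red $N_m$. So the game ends. A round costs at most $1+m^2+(m-1)=m^2+m$, and in total at most $m^2(m+1)$. Apply (1) and (2). $\square$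

## Side-by-side edges: where entering from the left fails

A matching without crossings can branch as well as nest. The **St. Ives matching** $S_k$ is defined recursively: $S_0$ is a single edge, and for $k\ge1$, $S_k$ consists of two disjoint consecutive copies of $S_{k-1}$ (the first entirely before the second) together with an edge $u_kv_k$ on two new vertices, with both copies to the right of $u_k$ and to the left of $v_k$. Thus
$$S_1=\{16,\,23,\,45\},\qquad S_2=\{(1,14),\,(2,7),(3,4),(5,6),\,(8,13),(9,10),(11,12)\}.$$
We have $e(S_k)=2e(S_{k-1})+1$, so $e(S_k)=2^{k+1}-1$ and $|V(S_k)|=2^{k+2}-2$.

The question, from Felix Christian Clemen, Emily Heath, Mikhail Lavrov, "Online Ramsey numbers of ordered paths and cycles", arXiv:2210.05235 (2022), is to prove or disprove that for every $k\ge1$ there is $c_k$ with $r_o(S_k,P_n)\le n+c_k$ for all $n\ge 1$. The statement is true.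

**Theorem 1.** For every $K\ge1$ there is a constant $c_K$ with $r_o(S_K,P_n)\le n+c_K$ for all $n\ge1$.

We shall also identify all ordered graphs with this property. Call $G$ *non-crossing* if it has no two edges $ab,cd$ with $a<c<b<d$.

**Theorem 2.** Let $G$ be an ordered graph with at least one edge.

1. If $G$ is a non-crossing matching, possibly with isolated vertices, then there is $c_G$ with
$$n-2+e(G)\ \le\ r_o(G,P_n)\ \le\ n+c_G,$$
where the upper bound holds for all $n\ge1$ and the lower bound for all $n\ge2$.
2. Otherwise, $r_o(G,P_n)\ge\frac32(n-1)$ for all $n\ge1$. If moreover some vertex of $G$ has two neighbors on the same side, then $r_o(G,P_n)\ge2(n-1)$.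

In particular, $r_o(G,P_n)\le n+O(1)$ if and only if $G$ is a non-crossing matching plus isolated vertices. For $G=S_k$,
$$n+2^{k+1}-3\ \le\ r_o(S_k,P_n)\ \le\ n+2^{O(k^2)}\qquad(n\ge2,\ k\ge1).$$

Try the proof of Proposition A on $S_1$. Builder extends until $Py$ is red, and wants to enter $(P,y)$ in order to find two red edges side by side there. He draws edges from $p_1<\dots<p_m=P$ to $s_1<\dots<s_m$ in $(P,y)$, and Painter answers red every time. Before, this completed a red $N_m$. Now it completes nothing, however large $m$ is: all these edges pass over the gap between $P$ and $s_1$, so no two of them lie side by side, and there is no red $S_1$ among them. The alternative, restarting inside $(P,y)$, costs $|V(Q)|$, which is not bounded. There is a second need of the same kind. After one red edge is found inside $(P,y)$, the path must get to the *right* of that edge, and again all connecting edges may be red.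

So an all-red complete bipartite pattern is useless if all left ends precede all right ends. It becomes useful if the two classes are interleaved: if $p_1<s_1<p_2<s_2<\cdots$ and $p_is_j$ is red for all $i\le j$, then large $S_K$ appear (Lemma 2 below). Where can Builder get interleaving? There is one place where he can always have it: the *gaps between consecutive vertices of his own path*. If the $p_i$ are path vertices and $s_j$ lies just after $p_j$, then some $p_is_j$ must be blue. So Builder can always retreat, cheaply, into one of the last gaps of his path.

The retreat goes left, away from the target. But suppose he retreats and then tries the same thing again from the gap. He gets a second target, to the left of the first failed endpoint, and the new endpoint can be tested against both targets. After $h$ failures he has endpoints $x_d$ and targets $r_d$ with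
$$x_h<r_h<x_{h-1}<r_{h-1}<\dots<x_1<r_1,$$
and $x_d$ is red to every $r_j$ with $j\le d$. The failures themselves form the interleaved pattern. So one of the attempts must succeed. The rest of the proof of Theorem 1 makes this precise.

## A clique tool, an interleaving tool, and good states

Fix $K\ge 1$ and $n$, and let
$$h=|V(S_K)|=2^{K+2}-2,\qquad \tau=\binom{h^2}{2}.$$

The first lemma produces short blue paths in any place we like, so that a blue edge into a target brings many path vertices with it.

**Lemma 1.** In any interval $J$, Builder can, by drawing $\tau$ edges on new vertices of $J$, create a blue $P_{h+2}$ inside $J$.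

**Proof.** Draw all edges on $h^2$ new vertices of $J$. Label each of these vertices by the number of vertices of a longest blue ordered path, within this set, that ends there. If some label is at least $h+2$, the last $h+2$ vertices of such a path form a blue $P_{h+2}$. Suppose all labels are among $1,\dots,h+1$. Since $h^2>(h+1)(h-1)$, some $h$ vertices share a label. A blue edge $xy$ with $x<y$ makes the label of $y$ larger than that of $x$, so all edges among these $h$ vertices are red. A red clique on $h$ vertices contains a red $S_K$, and the game has stopped. $\square$

The second lemma is the interleaved pattern.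

**Lemma 2.** If $p_1<s_1<p_2<s_2<\dots<p_h<s_h$ and $p_is_j$ is red for all $i\le j$, then there is a red $S_K$.

**Proof.** Number the vertices of $S_K$ in order as $1,\dots,h$. Map vertex $i$ to $p_i$ if it is the left endpoint of its edge and to $s_i$ if it is the right endpoint. Every element of $\{p_i,s_i\}$ precedes every element of $\{p_{i+1},s_{i+1}\}$, so the map preserves the order. An edge $ij$ with $i<j$ goes to $p_is_j$, which is red. $\square$

For $K=1$ we have $h=6$, and the edges $16,23,45$ go to $p_1s_6,\ p_2s_3,\ p_4s_5$.

**Good states.** A pair $(Q,I)$ is *good* if $I$ is an interval, $Q$ has at least $h+2$ vertices, and the last $h+2$ vertices of $Q$ lie in $I$. Other used vertices are allowed in $I$. One of these $h+2$ vertices may be lost in an extension step; the other $h+1$ leave $h$ gaps, as many as Lemma 2 needs.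

## Launchers

A launcher is a procedure that prepares one attempt: it names a target $R$ to the right and leaves the end of the path in an interval $J'$ to the left of $R$.

**Definition.** A *launcher* of cost $\alpha$ is a procedure that, from any good state $(Q,J)$, at cost at most $\alpha$, produces intervals $J',R\subseteq J$ with $J'<R$ and a current blue path $Q'$ with at least $h+1$ vertices whose last $h+1$ vertices lie in $J'$.

The simplest launchers come from extending the path until Painter says red.

**Lemma 3 (basic extension).** From a good state $(Q,J)$ with $J=(a,b)$, Builder can reach, at cost $2$, a red edge $Py$ with $P<y$ in $J$ and a current path whose last $h+1$ vertices lie in $(a,P)$. Hence both of the following are launchers of cost $2$: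
$$\text{(L1)}\quad J'=(a,P),\ R=(P,y);\qquad\qquad\text{(L2)}\quad J'=(a,P),\ R=(y,b).$$

**Proof.** Builder repeatedly draws an edge from the last vertex of $Q$ to a later new vertex of $J$, and appends it if it is blue. The last vertex always lies in $J$, so this is possible. It costs nothing, and since $|V(Q)|\le n-1$ while the game runs, after finitely many steps an edge $Py$ is red, where $P$ is the last vertex of $Q$. At this time the last $h+2$ vertices of $Q$ lie in $J$, because all appended vertices do. Delete $P$. The next $h+1$ vertices lie in $J$ and before $P$. The red edge and the deletion cost $2$. All named intervals are nonempty, lie in $J$, and satisfy $J'<R$. $\square$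

(L1) aims under the red edge, (L2) aims beyond it. Neither brings the path into its target. That is the task of the next lemma.

## The ladder

**Lemma 4 (Ladder Lemma).** Let $A$ be a launcher of cost $\alpha$. From any good state $(Q,I)$, Builder can reach, at cost at most $h(\alpha+\beta)$ with
$$\beta:=(h+1)\tau+\frac{h(h+5)}2,$$
a good state $(Q^*,R^*)$, where $R^*$ is the interval $R$ produced by some application of $A$ to a good state $(Q^\circ,J^\circ)$ with $J^\circ\subseteq I$.

**Proof.** Put $J_1=I$. Builder performs stages $d=1,2,\dots,h$. Stage $d$ starts with a good state with interval $J_d\subseteq I$.

**Step 1: set up an attempt.** The purpose is to get a target with a blue path waiting in it. Apply $A$ to the good state with interval $J_d$. This gives intervals $I_d,R_d\subseteq J_d$ with $I_d<R_d$ and a current path $Q_d$ whose last $h+1$ vertices $p_1<\dots<p_{h+1}$ lie in $I_d$. By Lemma 1, create a blue $P_{h+2}$ on new vertices in $R_d$, and let $r_d$ be its first vertex. Put $x_d:=p_{h+1}$, the last vertex of $Q_d$.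

**Step 2: test the endpoint against all targets so far.** Draw $x_dr_1,\dots,x_dr_d$. (That $x_d<r_j$ for $j\le d$ is checked in Step 4.) Suppose some $x_dr_j$ is blue. All vertices of $Q_d$ are at most $x_d<r_j$, so Builder can append to $Q_d$ the blue $P_{h+2}$ in $R_j$ that starts at $r_j$. The last $h+2$ vertices of the resulting path lie in $R_j$. So the state is good with $R^*=R_j$, and $R_j$ was produced by applying $A$ to a good state with interval $J_j\subseteq I$. We are done.

**Step 3: retreat into a gap.** Otherwise $x_d$ is joined in red to all of $r_1,\dots,r_d$. If $d<h$, Builder now restores a good state further to the left. For each $j\in\{1,\dots,h\}$ he uses Lemma 1 to create a blue $P_{h+2}$ on new vertices in the gap $G_j:=(p_j,p_{j+1})$, with first vertex $s_j$. He then draws the edges $p_is_j$ for $1\le i\le j\le h$ until one is blue. Since $p_1<s_1<p_2<\dots<p_h<s_h$, Lemma 2 says that if all were red there would be a red $S_K$ and the game would have stopped. So some $p_is_j$ with $i\le j$ is blue. He deletes the vertices of $Q_d$ after $p_i$, which are $p_{i+1},\dots,p_{h+1}$ and hence at most $h$ in number, and appends the blue $P_{h+2}$ in $G_j$ that starts at $s_j$. This is an ordered path, because $p_i\le p_j<s_j$.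 The state is good with interval $J_{d+1}:=G_j$. Here $G_j\subseteq I_d\subseteq J_d\subseteq I$, since $p_j,p_{j+1}\in I_d$, and $J_{d+1}<\{x_d\}$, since $p_{j+1}\le p_{h+1}=x_d$. Go to stage $d+1$.

**Step 4: the failures interleave.** This step checks the order used in Step 2 and shows that not all stages fail. We have $x_d\in I_d<R_d\ni r_d$, so $x_d<r_d$. Also $r_{d+1}\in R_{d+1}\subseteq J_{d+1}<\{x_d\}$, so $r_{d+1}<x_d$. Hence
$$x_d<r_d<x_{d-1}<r_{d-1}<\dots<x_1<r_1.\tag{3}$$
In particular $x_d<r_j$ for all $j\le d$. Suppose the procedure has not finished after Step 2 of stage $h$. Then $x_dr_j$ is red for all $1\le j\le d\le h$. Put $p'_i:=x_{h+1-i}$ and $s'_i:=r_{h+1-i}$. By (3) with $d=h$, $p'_1<s'_1<p'_2<\dots<p'_h<s'_h$. If $i\le j$, then $h+1-j\le h+1-i$, so $p'_is'_j=x_{h+1-i}r_{h+1-j}$ is red. Lemma 2 gives a red $S_K$, and the game has stopped. So the procedure ends within $h$ stages.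

**Step 5: the cost.** One stage costs at most $\alpha+\tau$ in Step 1, at most $h$ in Step 2, and at most $h\tau+\frac{h(h+1)}2+h$ in Step 3 (the $h$ paths, the edges $p_is_j$, the deletions). The sum is
$$\alpha+(h+1)\tau+\frac{h(h+1)}2+2h=\alpha+\beta.$$
There are at most $h$ stages. $\square$

## Getting under a red edge and past a red $S_k$

**Lemma 5 (covering).** From any good state $(Q,I)$, Builder can reach, at cost at most $\gamma:=h(2+\beta)$, a good state $(Q^*,(P,y))$ with $P,y\in I$ and $Py$ red.

**Proof.** Apply Lemma 4 to the launcher (L1). The interval $R^*$ is $(P,y)$ for a red edge $Py$ with $P,y\in J^\circ\subseteq I$. $\square$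

Compare with the failed attempt: Builder may not get under the first red edge he meets, but he gets under one of the first $h$ that he tries, and he does not care which.

The next lemma builds red copies of $S_k$ and gets past them, both by the same induction.

**Lemma 6 (escaping).** Let $0\le k\le K$. From any good state $(Q,I)$, Builder can reach, at cost at most a constant $\varepsilon_k$ depending only on $k$ and $K$, a good state $(Q^*,R)$ with $R\subseteq I$ such that there is a red copy of $S_k$ with all vertices in $I$ and all vertices preceding $R$.

**Proof.** Induction on $k$.

**Base case $k=0$.** Apply Lemma 4 to the launcher (L2). Then $R^*=(y,b)$, where $J^\circ=(a,b)\subseteq I$ and $Py$ is a red edge in $J^\circ$. This edge is a red $S_0$ in $I$ that precedes $R^*$. So $\varepsilon_0=h(2+\beta)$ works.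

**Induction step: a launcher that builds $S_k$.** Let $k\ge1$. The purpose is to design a launcher whose target lies beyond a red $S_k$, so that the Ladder Lemma takes the path there. From a good state $(Q,J)$ with $J=(a,b)$, Builder does the following.

1. By Lemma 5, he reaches a good state with interval $(P,y)$, where $P,y\in J$ and $Py$ is red.
2. By the case $k-1$ of the lemma inside $(P,y)$, he reaches a good state with interval $R_2\subseteq(P,y)$ such that a red copy $C_1$ of $S_{k-1}$ lies in $(P,y)$ and precedes $R_2$.
3. By the case $k-1$ inside $R_2$, he reaches a good state with interval $R_3\subseteq R_2$ and a red copy $C_2$ of $S_{k-1}$ with all vertices in $R_2$.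

Now $P<C_1<C_2<y$, so $Py\cup C_1\cup C_2$ is a red $S_k$ with all vertices in $J$. Output $J'=R_3$ and $R=(y,b)$; the latter is nonempty since $y\in J$. We have $J'\subseteq(P,y)<R$, both intervals lie in $J$, and the current path has at least $h+2$ vertices, the last $h+2$ of them in $J'$. So this is a launcher. Its cost is at most $\gamma+2\varepsilon_{k-1}$, and the red $S_k$ precedes $R$.

**Induction step: conclusion.** Apply Lemma 4 to this launcher. The good state it reaches has interval $R^*$ produced by an application inside some $J^\circ\subseteq I$, and that application left a red $S_k$ in $J^\circ\subseteq I$ preceding $R^*$. The red edges are still there. So the lemma holds for $k$ with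
$$\varepsilon_k=h(\gamma+2\varepsilon_{k-1}+\beta).\tag{4}$$
$\square$

**Proof of Theorem 1.** For $n=1$ there is nothing to do. Let $n\ge2$. Builder starts with $Q$ empty and waste $0$. By Lemma 1, at cost $\tau$, he creates a blue $P_{h+2}$ and takes it as $Q$; this gives a good state $(Q,\mathbb Q)$. He then executes the strategy of Lemma 6 with $k=K$ and $I=\mathbb Q$. If the game did not stop earlier, on completion there is a red $S_K$, so the game stops during this strategy. The cost is at most $\tau+\varepsilon_K$, so by (1) the waste is at most $\tau+\varepsilon_K$ while the game runs. By (2), the game lasts at most $n+\tau+\varepsilon_K$ turns. So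
$$c_K:=\tau+\varepsilon_K\tag{5}$$
works, and it does not depend on $n$. $\blacksquare$

## Non-crossing matchings sit inside $S_k$

We turn to Theorem 2, beginning with the upper bound in part 1. If $G\subseteq G'$, a strategy of Builder that forces a red $G'$ or a blue $P_n$ also forces a red $G$ or a blue $P_n$ in no more turns. So it suffices to embed $G$ in some $S_k$ with $k\ge1$.

**Step 1: remove isolated vertices.** For each isolated vertex $w$ of $G$, add a new vertex $w'$ immediately after $w$, and the edge $ww'$. The ends of this edge are consecutive, so it crosses nothing. We get a non-crossing perfect matching $M\supseteq G$. Let $e\ge1$ be its number of edges.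

**Step 2: $M\subseteq S_{e-1}$.** We use induction on $e$, over all non-crossing perfect matchings. If $e=1$, then $M=S_0$. Let $e\ge2$, and let $uv$ be the edge at the first vertex $u$ of $M$. An edge with exactly one end between $u$ and $v$ would have its other end after $v$, since nothing precedes $u$, and would cross $uv$. So the other edges split into $M_1$, inside $uv$, and $M_2$, after $v$.

* If $M_2=\emptyset$, then $M_1$ has $e-1\ge 1$ edges and $M_1\subseteq S_{e-2}$ by induction. Sending $uv$ to the outer edge of $S_{e-1}$ and $M_1$ into the first copy of $S_{e-2}$ gives $M\subseteq S_{e-1}$.
* If $M_2\ne\emptyset$, then $uv\cup M_1$ and $M_2$ each have between $1$ and $e-1$ edges. By induction and $S_j\subseteq S_{j+1}$, each is contained in $S_{e-2}$. The first lies entirely before the second, so $M$ is contained in two consecutive copies of $S_{e-2}$, hence in $S_{e-1}$.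

**Step 3: conclude.** We have $G\subseteq M\subseteq S_{e-1}\subseteq S_e$, and $e\ge1$, so Theorem 1 gives $r_o(G,P_n)\le r_o(S_e,P_n)\le n+c_e$ for all $n\ge1$.

**The lower bound in part 1.** Painter colors the first $e(G)-1$ edges red and all later edges blue. A red $G$ never appears. A blue $P_n$ with $n\ge2$ needs $n-1\ge1$ blue edges, so the game lasts at least $e(G)-1+(n-1)=n-2+e(G)$ turns. For $G=S_k$, where $e(S_k)=2^{k+1}-1$, this is $n+2^{k+1}-3$. For $n=2$ the bound reads $e(G)$, the value found by hand at the start.

## A greedy Painter for all other ordered graphs

Now let $G$ be an ordered graph that is not a non-crossing matching plus isolated vertices.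

**Step 1: four obstructions.** We find a small graph in $G$ to avoid in red. If two edges of $G$ share a vertex, then the two neighbors lie both to its right, both to its left, or one on each side. If no two edges share a vertex, $G$ is a matching plus isolated vertices, so two edges cross. Thus $G$ contains one of the following graphs $H$, with edges listed on $1<2<3(<4)$:
$$V=\{12,13\},\quad \Lambda=\{13,23\},\quad P_3=\{12,23\},\quad X=\{13,24\}.$$
If some vertex of $G$ has two neighbors on the same side, we may take $H\in\{V,\Lambda\}$.

**Step 2: Painter's rule.** Painter colors each edge red unless this would create a red copy of $H$. Then no red $H$, and hence no red $G$, ever appears, so the game can only end with a blue $P_n$, say on $v_1<\dots<v_n$. For each $i<n$, the edge $v_iv_{i+1}$ was colored blue because it would have formed a red $H$ with some red edge $f(i)$ already present.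

**Step 3: a red edge is not blamed often.** We bound the number of $i$ with the same $f(i)$.

* If $H=V$, then $f(i)$ has left endpoint $v_i$. So $f$ is injective.
* If $H=\Lambda$, then $f(i)$ has right endpoint $v_{i+1}$. So $f$ is injective.
* If $H=P_3$, then $f(i)$ has right endpoint $v_i$ or left endpoint $v_{i+1}$. A red edge $xy$ with $x<y$ can be $f(i)$ only if $v_i=y$ or $v_{i+1}=x$, hence for at most two $i$.
* If $H=X$, then $f(i)$ crosses $v_iv_{i+1}$, so exactly one endpoint of $f(i)$ lies in the open interval $(v_i,v_{i+1})$. These intervals are pairwise disjoint, so each of the two endpoints of a red edge lies in at most one of them, and the edge is $f(i)$ for at most two $i$.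

**Step 4: count.** There are at least $n-1$ red edges if $H\in\{V,\Lambda\}$, and at least $\frac{n-1}2$ in the other two cases. Together with the $n-1$ blue edges of the path, this gives at least $2(n-1)$ and at least $\frac32(n-1)$ turns, respectively, for all $n\ge1$. This is part 2.

Since $\frac32(n-1)-n$ is unbounded, parts 1 and 2 together give the equivalence in Theorem 2: $r_o(G,P_n)\le n+O(1)$ if and only if $G$ is a non-crossing matching plus isolated vertices. No claim is made here that the factor $\frac32$ is optimal.

## The size of the constant for $S_k$

It remains to bound $c_k=\tau+\varepsilon_k$ from (5) with $K=k\ge1$. Here $h=2^{k+2}-2\ge6$.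

**Step 1: the basic quantities.** We have $\tau=\binom{h^2}2\le\frac{h^4}2$. Since $(h+1)\tau\le\frac{(h+1)h^4}{2}\le h^5$ and $\frac{h(h+5)}2\le h^2$,
$$\beta\le h^5+h^2\le h^6,\qquad \gamma=\varepsilon_0=h(2+\beta)\le 2h^7.$$

**Step 2: the recursion.** By (4), for $1\le j\le k$,
$$\varepsilon_j\le h(2h^7+h^6+2\varepsilon_{j-1})\le 3h^8+2h\,\varepsilon_{j-1}.$$
We claim $\varepsilon_j\le 3^{j+1}h^{j+7}$. For $j=0$ this holds, as $2h^7\le3h^7$. For $j\ge1$, by induction and since $3h^8\le3^jh^{j+7}$,
$$\varepsilon_j\le 3h^8+2h\cdot 3^{j}h^{j+6}\le 3^jh^{j+7}+2\cdot3^jh^{j+7}=3^{j+1}h^{j+7}.$$

**Step 3: the bound.** With $h\le2^{k+2}$, the constant $\tau+\varepsilon_k$ is at most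
$$3^{k+1}h^{k+7}+h^4\ \le\ 3^{k+1}2^{(k+2)(k+7)}+2^{4k+8}=2^{O(k^2)}.$$
This proves the upper bound for $S_k$ in Theorem 2, and the proof of Theorem 2 is complete. $\blacksquare$

The two bounds for $S_k$ say that the additive constant must be at least $2^{k+1}-3$, so it grows at least exponentially in $k$, and that $2^{O(k^2)}$ suffices.
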